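# Non-fibered simple minimal knots $K(N,p,q)$ for odd $N\ge 7$

## 1. Torus knots: the case $p=q$

Let $D$ be a disk with a complex structure and center $0$, and let $X:D\to\mathbb R^4=\mathbb C^2$ be a conformal harmonic map, that is, a minimal surface $M$. Suppose $dX(0)=0$, so that $0$ is a branch point, and put $P=X(0)$. If $X(D)$ is embedded near $P$, a small 3-sphere centered at $P$ meets $M$ in a knot, well defined up to isotopy: the knot of the minimal singularity. At $P$ the surface has a tangent plane and a normal plane. The singularity is called *simple* if, in coordinates (tangent plane) $\times$ (normal plane) $=\mathbb C\times\mathbb C$, the surface is locally the multivalued graph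
$$z\mapsto\left(z^N,\ a(z^p+\bar z^p)+b(z^q-\bar z^q)\right),\qquad a,b\ne0,\quad p>N,\ q>N,$$
up to higher-order terms that do not affect the knot type. We work with the explicit curve behind this formula.

**Definition (simple minimal knots).** For a phase $\phi\in\mathbb R$ and small $\delta>0$ let
$$\gamma(\theta)=\big(\cos N\theta,\ \sin N\theta,\ \delta\cos(p\theta+\phi),\ \delta\sin(q\theta)\big),\qquad \theta\in[0,2\pi].$$
The curve winds $N$ times around the core of a thin solid torus $S^1\times\mathbb R^2$, so it is a closed $N$-braid. (A second phase, in the sine, has been removed by shifting $\theta$.) Whenever $\gamma$ is embedded, its image, viewed in $\mathbb S^3$ through the standard unknotted solid torus, is a knot $K(N,p,q,\phi)$, whose type does not depend on the small $\delta$. The simple minimal knots $K(N,p,q)$ are the knots $K(N,p,q,\phi)$ over all phases for which $\gamma$ is embedded.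

**Definition (fibered knot).** A knot $K\subset\mathbb S^3$ is *fibered* if there is a differentiable map $\varphi:\mathbb S^3\setminus K\to S^1$ which is a fiber bundle whose fiber is the interior of a compact orientable surface with boundary $K$.

The unknot is fibered: on $\mathbb S^3\subset\mathbb C^2$ take $K=\{z_2=0\}$ and $\varphi=z_2/|z_2|$; the fibers are open disks. More generally, the knot of a singularity of a holomorphic curve $F=0$ is fibered by the Milnor fibration $F/|F|$. In particular every torus knot is fibered.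

**Proposition 1.** Let $N\ge3$ be odd and $p=q$. Then $\gamma$ is embedded iff $\gcd(N,q)=1$ and $\cos\phi\neq0$, and in that case $K(N,q,q,\phi)$ is a torus knot or its mirror image. In particular it is fibered.

*Proof.* We have $\cos(q\theta+\phi)=\cos\phi\cos q\theta-\sin\phi\sin q\theta$. So $\gamma$ is the image of the curve $\theta\mapsto(e^{iN\theta},\delta e^{iq\theta})$ under the linear map $(x,y)\mapsto(x\cos\phi-y\sin\phi,\ y)$ of the $\mathbb R^2$-factor, whose determinant is $\cos\phi$.

Suppose $\cos\phi=0$. Then the third coordinate is $\pm\delta\sin q\theta$. Take $s$ with $qs=\pi/2$ and $\eta=2\pi/N$. The parameters $s\pm\eta$ differ by $4\pi/N\notin2\pi\mathbb Z$, yet $N(s+\eta)-N(s-\eta)=4\pi$ and $\sin q(s\pm\eta)=\cos q\eta$ for both signs. So $\gamma$ is not embedded.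

Suppose $\cos\phi\ne0$. The linear map is invertible, so $\gamma$ is embedded iff $\theta\mapsto(e^{iN\theta},e^{iq\theta})$ is injective mod $2\pi$, i.e. iff $\gcd(N,q)=1$. If $\cos\phi>0$ the map can be deformed to the identity through invertible linear maps, and $K$ is the torus knot, which is the knot of the holomorphic singularity $z\mapsto(z^N,z^q)$. If $\cos\phi<0$ it can be deformed to a reflection, and $K$ is the mirror image. Mirror images of fibered knots are fibered. $\square$

Now let $p\neq q$. The surface is no longer holomorphic in disguise, and no Milnor fibration is handed to us. Not every knot of a minimal singularity is fibered: the knot $9_{46}$ is not fibered, and it is the knot of the minimal surface given locally by $z\mapsto(z^4+o(|z|^4),\ z^{13}+\bar z^{13}+z^5-\bar z^5+o(|z|^{13}))$. There $N=4$ is even. Soret and Ville ("Singularity Knots of Minimal Surfaces in $\mathbb R^4$", arXiv:math/0702254, 2007) conjecture that the simple knots $K(N,p,q)$ with $N$ odd are fibered. Proposition 1 is the case $p=q$.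 What changes in general?

## 2. Non-fibered knots for every odd $N\ge7$

The conjecture is false.

**Theorem A.** Let $(N,p,q)=(7,10,8)$. The curve $\gamma$ is embedded for all but finitely many $\phi$ mod $2\pi$, and for each such $\phi$ the knot $K(7,10,8,\phi)$ is not fibered. There are also examples with $\gcd(p,q)=1$: all embedded $K(7,270,19,\phi)$ are non-fibered.

**Theorem B.** For every odd $N\ge 7$ there are infinitely many pairs $(p,q)$ with $p,q>N$ and $\gcd(N,pq)=1$ such that every embedded $K(N,p,q,\phi)$ is non-fibered. One may take: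

1. $N\equiv 3 \pmod 4$, $N\ge7$: $(p,q)=((N-2)d,\,4d)$ with $\gcd(d,N)=1$, $4d>N$.
2. $N=km$ composite, $k$ prime, $m\ge3$: $q=N+1$ and any $p>N$ with $p\equiv1\ (N)$, $p\equiv-k\ (2q)$.
3. $N\equiv1\pmod 4$ prime, $N\ge 13$: the pairs $(dp_0,3d)$ described in Section 10.

The three cases cover every odd $N\ge7$: either $N\equiv3$ mod $4$; or $N\equiv1$ mod $4$ is composite, and then $N=km$ with $k$ prime and $m\ge3$ because $N$ is odd; or $N\equiv1$ mod $4$ is a prime, hence $\ge13$. The cases $N=3$ and $N=5$ are not settled here.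

Throughout, $N=2n+1$ with $n\ge1$ and $s:=t^{-1}$; $\doteq$ means equality up to a unit $\pm t^k$ of $\mathbb Z[t^{\pm1}]$. The *extreme coefficients* of a nonzero Laurent polynomial are its highest and its lowest nonzero coefficient; for $2t^2-3t+s$ they are $2$ and $1$. They are multiplicative. A uniform change of crossing convention replaces a knot by its mirror image, and reading braid words backwards reverses its orientation. Neither affects fiberedness, nor the Alexander polynomial $\Delta_K$ up to $\doteq$, so we ignore both.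

The plan is as follows. We write $K(N,p,q,\phi)$ as the closure of an explicit braid. We choose the parameters so that the braid is a power of a short word, and then exhibit a divisor of its Burau determinant that cannot divide the polynomial of a fibered knot.

## 3. The braid word of $K(N,p,q,\phi)$

**Proposition 2.** Let $N=2n+1$ and $s_k=\frac{(2k+1)\pi}{2q}$, $k\in\mathbb Z/2q$. (The hypothesis $p,q>N$ is not used.)

(a) $\gamma$ is embedded iff $\gcd(N,pq)=1$ and $\sin(ps_k+\phi)\ne0$ for all $k$.

(b) In that case $K$ is, up to mirror convention, the closure of $\beta=\Lambda_0\Lambda_1\cdots\Lambda_{2q-1}$. Here $\Lambda_i=\prod_{l=1}^n\sigma_{2l}^{e_i\omega_l}$ for $i$ in one parity class, and $\Lambda_i=\prod_{l=1}^n\sigma_{N-2l}^{e_i\omega_l}$ for $i$ in the other, with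
$$\omega_l=\operatorname{sgn}\sin\frac{2\pi cl}{N},\quad c\equiv pq^{-1}\ (N);\qquad e_i=\operatorname{sgn}\sin\Big(\frac{\pi P i}{q}+\psi\Big),\quad P= N'(p+q),\ NN'\equiv1\ (4q),$$
for some constant $\psi$ depending on $\phi$, where no argument $\frac{\pi Pi}q+\psi$ lies in $\pi\mathbb Z$. Only $P$ mod $2q$ matters.

So the sign of a crossing is a product of a *time sign* $e_i$ and a *row sign* $\omega_l$. Put $\mathsf X=\sin q\theta$, $\mathsf Z=\cos(p\theta+\phi)$, and let $\tau=N\theta$ be the braid time.

**Step 1: find all coincidences, which proves (a).** Self-intersections come from $\theta\neq\theta'$ mod $2\pi$ with $N\theta\equiv N\theta'$ mod $2\pi$. As $N$ is odd, every nonzero class mod $N$ is $2j$ with $j\not\equiv0$, so $\theta-\theta'\equiv4\pi j/N$ with $j\not\equiv0\ (N)$. With $\eta=2\pi j/N$ and $\sigma=\theta'+\eta$ we have $\theta\equiv\sigma+\eta$, $\theta'\equiv\sigma-\eta$, and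
$$\mathsf X(\theta)-\mathsf X(\theta')=2\cos(q\sigma)\sin(q\eta),\qquad \mathsf Z(\theta)-\mathsf Z(\theta')=-2\sin(p\sigma+\phi)\sin(p\eta).$$
If $\gcd(N,q)>1$, choose $j\not\equiv0$ with $N\mid qj$; then the first difference vanishes for all $\sigma$ and the second for some $\sigma$, so $\gamma$ is not embedded. If $\gcd(N,p)>1$, exchange the roles. If $\gcd(N,pq)=1$, then $\sin q\eta$ and $\sin p\eta$ are nonzero for all $j\not\equiv0$, because $2qj/N$ and $2pj/N$ are not integers. The first difference vanishes iff $\sigma=s_k$ for some $k$, and then the second vanishes iff $\sin(ps_k+\phi)=0$. This is (a).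

**Step 2: find the times and positions of the crossings.** Let $\gamma$ be embedded, and project along $\mathsf Z$. Crossings occur exactly for the pairs $s_k\pm2\pi j/N$, at time $\tau=Ns_k$ mod $2\pi$. In units of $\pi/(2q)$ this time is $T=N(2k+1)$ mod $4q$. Since $N$ is odd and prime to $q$, $\gcd(N,4q)=1$, so $T$ runs bijectively over the odd residues mod $4q$; write $T=2i+1$, $0\le i<2q$. No crossing happens at $T=0$, so we may cut the closed braid there.

At time $Ns_k$ the strands are $s_k+2\pi j/N$, $j\in\mathbb Z/N$. Since $qs_k=(2k+1)\pi/2$, their heights are $\mathsf X=(-1)^k\cos(2\pi qj/N)$. Strand $j=0$ is alone at an extreme height. The others meet in pairs $\pm j$ at the $n$ distinct heights $(-1)^k\cos(2\pi l/N)$, where $qj\equiv\pm l$, $1\le l\le n$. Number positions from the top.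

- For $k$ even, the lone strand is on top and the pair $l$ occupies positions $2l,2l+1$: generator $\sigma_{2l}$.
- For $k$ odd, the lone strand is at the bottom and the pair $l$ occupies positions $N-2l,N-2l+1$: generator $\sigma_{N-2l}$.

The $n$ simultaneous crossings have indices of the same parity, so their generators commute. As $T\equiv N(2k+1)$ mod $4$, the parity of $k$ alternates as $i$ increases by $1$.

**Step 3: compute the crossing signs.** The sign of $(\mathsf X'(\theta)-\mathsf X'(\theta'))(\mathsf Z(\theta)-\mathsf Z(\theta'))$ is symmetric in the two strands. It tells whether the strand in front rises or falls relative to the other, so with one universal convention it decides between $\sigma_r$ and $\sigma_r^{-1}$. Since $\mathsf X'(\theta)-\mathsf X'(\theta')=-2q\sin(qs_k)\sin(q\eta)$, it is the sign of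
$$4q\sin(qs_k)\sin(q\eta)\sin(ps_k+\phi)\sin(p\eta).$$
This is nonzero, so the crossings are transverse. Replacing $j$ by $-j$ does not change the product, so take $j\equiv q^{-1}l$. Then $\sin q\eta=\sin\frac{2\pi l}N>0$, $\sin p\eta=\sin\frac{2\pi cl}N$, and $\sin(qs_k)=(-1)^k$. The sign is
$$(-1)^k\operatorname{sgn}\sin(ps_k+\phi)\cdot\omega_l.$$

**Step 4: rewrite the time sign as a function of $i$.** Put $r=2k+1$. Since $\frac{\pi r}2-\frac\pi2=\pi k$,
$$(-1)^k\sin\Big(\frac{p\pi r}{2q}+\phi\Big)=\sin\Big(\frac{(p+q)\pi r}{2q}+\phi-\frac\pi2\Big),$$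
and the right side depends only on $r$ mod $4q$. At $T=2i+1$ we have $Nr\equiv2i+1$, so $r\equiv N'(2i+1)$ mod $4q$, and the argument is congruent mod $2\pi$ to $\frac{\pi Pi}q+\psi$ with $\psi=\frac{\pi P}{2q}+\phi-\frac\pi2$. By (a) it is never in $\pi\mathbb Z$. Changing $P$ by $2q$, with $\psi$ kept, changes the argument by a multiple of $2\pi$. $\square$

For $p=q$ the proposition gives $c\equiv1$ and $P=2qN'\equiv0$ mod $2q$. All row signs are $+$, all time signs agree, and all crossings have one sign.

Next we record two ways of changing parameters without really changing the knot.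

**Lemma 3.** (i) Every knot $K(N,q,p,\phi')$ is the mirror image of some $K(N,p,q,\phi)$. (ii) For $\gcd(N,pq)=1$, $\gamma$ is embedded for $(N,p+2qN,q,\phi)$ iff it is embedded for $(N,p,q,\phi+\pi)$, and then $K(N,p+2qN,q,\phi)=K(N,p,q,\phi+\pi)$.

*Proof.* (i) Let $a=(\phi'+\frac\pi2)/q$ and $\phi=-\frac\pi2-pa$. In $(e^{iN\theta},\cos(p\theta+\phi),\sin q\theta)$ put $\theta=\theta'+a$. Since $\cos(p\theta'+pa+\phi)=\sin p\theta'$ and $\sin(q\theta'+qa)=\cos(q\theta'+\phi')$, the curve becomes $(e^{iNa}e^{iN\theta'},\ \sin p\theta',\ \cos(q\theta'+\phi'))$. Up to a rotation of $S^1$ this is the curve of $K(N,q,p,\phi')$ with its last two coordinates exchanged, and the exchange is a reflection.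

(ii) In the proof of Proposition 2, $p$ enters only through $\sin(ps_k+\phi)$ and $\sin(p\eta)$. Replacing $p$ by $p+2qN$ adds $N(2k+1)\pi$, an odd multiple of $\pi$, to $ps_k$, and adds $4\pi qj$ to $p\eta$. So the effect on the embeddedness criterion and on all crossing signs is that of replacing $\phi$ by $\phi+\pi$. $\square$

Part (ii) warns us that $p\ne q$ alone does not force mixed signs. For $(3,28,4)$ we have $28=4+2\cdot4\cdot3$, so $K(3,28,4,\phi)=K(3,4,4,\phi+\pi)$ is a torus knot or a mirror image of one. Proposition 2 agrees: $c\equiv1$, $N'=11$, and $P=11\cdot32\equiv0$ mod $8$.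

**Two 3-braids by hand.** For $N=3$ we have $n=1$, a single row sign, and $\Lambda_i$ alternates between $\sigma_1^{\pm1}$ and $\sigma_2^{\pm1}$.

Take $(3,7,4)$. Here $c\equiv1$, so $\omega_1=+$. Also $N'=11$ (as $33\equiv1$ mod $16$) and $P=11\cdot11=121\equiv1$ mod $8$. So $e_i=\operatorname{sgn}\sin(\frac{\pi i}4+\psi)$ for $0\le i<8$. Eight equally spaced points on a circle, none on the real axis: four consecutive ones lie above and four below, so the cyclic pattern is $++++----$. The signs are mixed, and positivity of the braid, which held for $p=q$, is lost. With $A=\sigma_1$ and $B=\sigma_2$, the braid is conjugate to $ABABA^{-1}B^{-1}A^{-1}B^{-1}$ or to the word with $A,B$ exchanged. The braid relation $ABA=BAB$ gives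
$$ABA\cdot B\cdot(ABA)^{-1}\cdot B^{-1}=AB^{-1},$$
because $(ABA)B=A(BAB)=A(ABA)$. The closure of $\sigma_1\sigma_2^{-1}$, or of $\sigma_2\sigma_1^{-1}$, is the unknot, which is fibered.

Take $(3,14,8)$. Here $c\equiv1$, $N'=11$ (mod $32$), and $P=11\cdot22=242\equiv2$ mod $16$, so the time pattern is $(++++----)^2$ and $K$ is the closure of $(\sigma_1\sigma_2^{-1})^2$ or of $(\sigma_2\sigma_1^{-1})^2$. We compute its Alexander polynomial in the next section. Mixed signs alone do not defeat fiberedness, as the unknot shows, so we need a test that detects failure.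

## 4. Burau determinants and the leading-coefficient test

Let $\Psi$ be the reduced Burau representation of $B_N$ on the free $\mathbb Z[t^{\pm1}]$-module with basis $u_1,\dots,u_{N-1}$:
$$\sigma_ru_r=-tu_r,\qquad \sigma_ru_{r+1}=u_{r+1}+u_r,\qquad \sigma_ru_{r-1}=u_{r-1}+tu_r,\qquad\text{other }u_j\text{ fixed}.$$
For a braid $\beta\in B_N$ whose closure is a knot $K$ (Burau; see Birman, *Braids, Links and Mapping Class Groups*, Thm 3.11),
$$\det(I-\Psi(\beta))\doteq(1+t+\dots+t^{N-1})\Delta_K(t).$$
For $N=2$ and $\beta=\sigma_1^3$, the trefoil, this reads $1-(-t)^3=1+t^3=(1+t)(1-t+t^2)$.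

For $M=\Psi(\sigma_1\sigma_2^{-1})$ in $B_3$ we have
$$M=\begin{pmatrix}-t&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\1&-s\end{pmatrix}=\begin{pmatrix}1-t&-s\\1&-s\end{pmatrix},\qquad \operatorname{tr}M=1-t-s,\quad\det M=1.$$
So $\det(I-M)=2-\operatorname{tr}M=1+t+s$, confirming $\Delta=1$ for the unknot. Next, $\det(I-M^2)=\det(I-M)\det(I+M)=(1+t+s)(3-t-s)$, so the closure of $(\sigma_1\sigma_2^{-1})^2$ has $\Delta\doteq t^2-3t+1$. The extreme coefficients are $\pm1$: the following test raises no objection.

**Lemma 4.** Let the knot $K$ be the closure of a braid conjugate to $\beta^{\pm d}$, $d\ge1$, and let $g\in\mathbb Z[t^{\pm1}]$ divide $\det(I-\Psi(\beta))$. If $K$ is fibered, the extreme coefficients of $g$ are $\pm1$.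

**Step 1: the fiber $F$ is connected.** The complement $\mathbb S^3\setminus K$ is connected, so the monodromy permutes the components of $F$ transitively, and these are all homeomorphic. Exactly one component is non-closed, because the boundary $K$ is connected. So there is only one component.

**Step 2: $\Delta_K$ has extreme coefficients $\pm1$.** As $F$ is connected, $\varphi_*:\pi_1(\mathbb S^3\setminus K)\to\pi_1(S^1)=\mathbb Z$ is onto. It factors through $H_1(\mathbb S^3\setminus K)=\mathbb Z$, and a surjection $\mathbb Z\to\mathbb Z$ is an isomorphism. So the infinite cyclic cover is the pullback of the bundle to $\mathbb R$, namely $F\times\mathbb R$. Its first homology is $H_1(F;\mathbb Z)$, free of finite rank, with $t$ acting by the monodromy $h\in GL(H_1(F;\mathbb Z))$. Hence $\Delta_K\doteq\det(tI-h)$, with leading coefficient $1$ and constant coefficient $\pm\det h=\pm1$.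

**Step 3: pass to $g$.** By Burau's formula $\det(I-\Psi(\beta^{\pm d}))$ has extreme coefficients $\pm1$ as well; it is nonzero because $\Delta_K(1)=\pm1$. Put $M=\Psi(\beta)$. From $I-M^d=(I-M)(I+\dots+M^{d-1})$ and $I-M^{-d}=-M^{-d}(I-M^d)$, where $\det M$ is a unit, $\det(I-M)$ divides $\det(I-M^{\pm d})$ in $\mathbb Z[t^{\pm1}]$. So $g$ divides a polynomial with extreme coefficients $\pm1$. Extreme coefficients are integers and multiplicative, so those of $g$ are $\pm1$. $\square$

So it suffices to find one divisor with a bad extreme coefficient. We need never know $\Delta_K$ itself.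

## 5. Block matrices and divisors for two words

The knot $K(7,10,8,\phi)$ is a 7-braid with $2q\cdot n=48$ crossings. Multiplying sixteen $6\times6$ matrices $\Psi(\Lambda_i)$ and taking a determinant is possible but teaches nothing, and gives no handle on general $N$. We use instead that each $\Lambda_i$ is a product over all odd rows or over all even rows, which makes the matrices block triangular.

**Step 1: the blocks.** Let $G=(G_1,\dots,G_{2n})\in\{\pm1\}^{2n}$, $A=\prod_{r\ \mathrm{odd}}\sigma_r^{G_r}$, $B=\prod_{r\ \mathrm{even}}\sigma_r^{G_r}$. We use the same letters for the Burau matrices. Put $\kappa_r=1$ if $G_r=+1$ and $\kappa_r=s$ if $G_r=-1$. Then $\sigma_r^{G_r}$ maps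
$$u_r\mapsto-t\kappa_r^2u_r,\qquad u_{r+1}\mapsto u_{r+1}+\kappa_ru_r,\qquad u_{r-1}\mapsto u_{r-1}+t\kappa_ru_r.$$
For $G_r=+1$ this is the definition. For $G_r=-1$ it says $u_r\mapsto-su_r$, $u_{r+1}\mapsto u_{r+1}+su_r$, $u_{r-1}\mapsto u_{r-1}+u_r$, and applying $\sigma_r$ to the right sides returns $u_r$, $u_{r+1}$, $u_{r-1}$. In the basis $o_i=t^iu_{2i-1}$, $\epsilon_i=t^iu_{2i}$ $(1\le i\le n)$ we get
$$A\epsilon_i=\epsilon_i+\kappa_{2i-1}o_i+\kappa_{2i+1}o_{i+1},\qquad Bo_i=o_i+t\kappa_{2i}\epsilon_i+t\kappa_{2i-2}\epsilon_{i-1},$$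
with terms of index out of range omitted. (For instance the term $t\kappa_{2i+1}\cdot t^iu_{2i+1}$ is $\kappa_{2i+1}o_{i+1}$, and $\kappa_{2i-2}t^iu_{2i-2}$ is $t\kappa_{2i-2}\epsilon_{i-1}$.) Also $Ao_i=-t\kappa_{2i-1}^2o_i$ and $B\epsilon_i=-t\kappa_{2i}^2\epsilon_i$. So
$$A=\begin{pmatrix}-T_o&X\\0&I\end{pmatrix},\quad B=\begin{pmatrix}I&0\\Y&-T_e\end{pmatrix},\qquad X=K_oL,\ \ Y=tK_eL^{T},\ \ T_o=tK_o^2,\ \ T_e=tK_e^2,\tag{1}$$
with $K_o=\operatorname{diag}(\kappa_{2i-1})$, $K_e=\operatorname{diag}(\kappa_{2i})$, and $L$ the $n\times n$ matrix with $1$ on the diagonal and first subdiagonal, $0$ elsewhere.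

**Step 2: two words.** Put
$$w_3=ABA\,B^{-1}A^{-1}B^{-1}=(ABA)(BAB)^{-1},\qquad w_4=ABAB\,A^{-1}B^{-1}A^{-1}B^{-1}=(ABAB)(BABA)^{-1}.$$
Suppose a braid $\beta=\prod\Lambda_i$ has $\Lambda_i\in\{A^{\pm1},B^{\pm1}\}$ alternating between $A^{\pm1}$ and $B^{\pm1}$.

- If the exponents have cyclic pattern $(++++----)^d$, then $\beta$ is conjugate to $w_4^d$ when the $+$ runs start with $A$. When they start with $B$, it is conjugate to $(BABA\,B^{-1}A^{-1}B^{-1}A^{-1})^d=w_4^{-d}$.
- If the pattern is $(+++---)^d$, then $\beta$ is conjugate to $w_3^d$ or to $(BAB\,A^{-1}B^{-1}A^{-1})^d=w_3^{-d}$.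

Since the period ($8$ or $6$) is even, all $+$ runs start with the same letter.

**Step 3: extract a divisor.** The idea is to compare the two halves of the word. For example $(I-w_3)BAB=BAB-ABA$. Left multiplication by $B$ does not change the upper block row, so the upper rows of $BAB$ and $AB$ agree, and in the difference a common left factor comes out.

**Lemma 5.**
(i) $\det(XY-T_o)$ divides $\det(I-w_3)$.
(ii) $\det(XYX-T_oX-XT_e)$ divides $\det(I-w_4)$.

*Proof.* If the upper block row of a matrix is $R\,[\ast,\ast]$, the matrix is $\operatorname{diag}(R,I)$ times another matrix over $\mathbb Z[t^{\pm1}]$, so $\det R$ divides its determinant. Also $\det A$ and $\det B$ are units.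

(i) The upper block row of $BAB$ equals that of $AB$, which is $[XY-T_o,\,-XT_e]$. That of $ABA=(AB)A$ is $[-(XY-T_o)T_o,\ (XY-T_o)X-XT_e]$. The upper row of $(I-w_3)BAB=BAB-ABA$ is the difference $(XY-T_o)[\,I+T_o,\,-X]$.

(ii) Let $y=ABA$, with upper block row $[\alpha,b]$; by the computation just made $b=XYX-T_oX-XT_e$. Then $w_4=yBy^{-1}B^{-1}$, so $(I-w_4)By=By-yB$. The upper row of $By$ is $[\alpha,b]$, and that of $yB$ is $[\alpha+bY,-bT_e]$. The difference is $b\,[-Y,\ I+T_e]$. $\square$

When $K_o=K_e=K$, formula (1) gives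
$$XYX-T_oX-XT_e=K\cdot t\big(LKL^TKL-K^2L-LK^2\big),\tag{2}$$
and $\det K$ is a unit. So the divisor in Lemma 5(ii) is, up to a unit, the determinant of
$$M:=t\big(LKL^TKL-K^2L-LK^2\big).\tag{3}$$

## 6. Equal row signs: a divisor that says nothing

The simplest choice is $G_r=+$ for all $r$, so $K=I$. Then (3) is $M=t(LL^T-2I)L$ with $\det L=1$, and we need the eigenvalues of $LL^T$. They will be used again in Section 9.

**Lemma 6.** Let $\mu_j=2\cos\frac{\pi j}N$, $1\le j\le n$. There are bases $a_1,\dots,a_n$ and $b_1,\dots,b_n$ of $\mathbb R^n$ with $Lb_j=\mu_ja_j$ and $L^Ta_j=\mu_jb_j$.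

*Proof.* The matrix $\begin{pmatrix}0&L\\L^T&0\end{pmatrix}$ is the adjacency matrix of the path $o_1,\epsilon_1,o_2,\epsilon_2,\dots,o_n,\epsilon_n$ with $N-1$ vertices. The vector with entries $v_i=\sin\frac{\pi ji}N$, $1\le i\le N-1$, satisfies $v_{i-1}+v_{i+1}=\mu_jv_i$ with $v_0=v_N=0$, so it is an eigenvector for $\mu_j$. Let $a_j$ and $b_j$ be its $o$-part and $\epsilon$-part. If one of them vanished, so would the other, because $\mu_j\ne0$. Since $LL^Ta_j=\mu_j^2a_j$ and $L^TLb_j=\mu_j^2b_j$ with distinct $\mu_j^2$, both families are bases. $\square$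

Hence for equal row signs
$$\det M=t^n\prod_{j=1}^n(\mu_j^2-2)=t^n\prod_{j=1}^n2\cos\frac{2\pi j}N=t^n\prod_{j=1}^n\frac{\sin(4\pi j/N)}{\sin(2\pi j/N)}=\pm t^n,$$
because doubling permutes the classes $\pm1,\dots,\pm n$ mod $N$, so numerator and denominator agree up to sign. The divisor is a unit, and the test gives no information. The choice $w_4$ with equal row signs stops exactly here. There are two ways out: vary the row signs (Sections 7, 8 and 10), or keep them equal and use longer runs in time (Section 9).

## 7. The knots $K(7,10,8)$ and $K(7,270,19)$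

**Step 1: read off the braid of $(7,10,8)$.** Since $\gcd(7,80)=1$, $\gamma$ is embedded for all but finitely many $\phi$: by Proposition 2(a) we exclude the zeros of finitely many functions $\sin(ps_k+\phi)$. We have $N'=23$ (as $7\cdot23=161\equiv1$ mod $32$) and $P=23\cdot18=414\equiv-2$ mod $16$. So $e_i=\operatorname{sgn}\sin(-\frac{\pi i}4+\psi)$, $0\le i<16$, with cyclic pattern $(++++----)^2$. Also $c\equiv10\cdot8^{-1}\equiv3$ mod $7$, so $(\omega_1,\omega_2,\omega_3)=(+,-,+)$, the signs of $\sin\frac{6\pi}7,\sin\frac{12\pi}7,\sin\frac{18\pi}7$. Rows $2,4,6$ carry $\omega_1,\omega_2,\omega_3$, and rows $5,3,1$ carry $\omega_1,\omega_2,\omega_3$. Thus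
$$G=(+,+,-,-,+,+),\qquad A=\sigma_1\sigma_3^{-1}\sigma_5,\qquad B=\sigma_2\sigma_4^{-1}\sigma_6,$$
and $\beta$ is conjugate to $w_4^{\pm2}$.

**Step 2: compute the divisor.** Here $K_o=K_e=K=\operatorname{diag}(1,s,1)$, so (2) applies. With
$$LKL^T=\begin{pmatrix}1&1&0\\1&1+s&s\\0&s&1+s\end{pmatrix},\qquad KL=\begin{pmatrix}1&0&0\\s&s&0\\0&1&1\end{pmatrix}$$
we get
$$LKL^TKL=\begin{pmatrix}1+s&s&0\\1+s+s^2&2s+s^2&s\\s^2&1+s+s^2&1+s\end{pmatrix},\qquad K^2L+LK^2=\begin{pmatrix}2&0&0\\1+s^2&2s^2&0\\0&1+s^2&2\end{pmatrix},$$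
so
$$M=\begin{pmatrix}1-t&1&0\\1&2-s&1\\s&1&1-t\end{pmatrix},$$
$$\det M=(1-t)\big[(2-s)(1-t)-1\big]-\big[(1-t)-s\big]=(3-4t+2t^2-s)-(1-t-s)=2t^2-3t+2.$$

**Step 3: conclude.** By Lemma 5(ii), $2t^2-3t+2$ divides $\det(I-\Psi(w_4))$. Its extreme coefficients are $2$, so by Lemma 4 no embedded $K(7,10,8,\phi)$ is fibered. Since $7$ is odd and $10,8>7$, the conjecture is false.

**Step 4: coprime exponents.** The aim is the same word $w_4$ with $\gcd(p,q)=1$; we start from a small $q$ and enlarge the parameters. Apply Proposition 2 to $(7,19,4)$, which is allowed since it does not require $q>N$. Here $c\equiv19\cdot2\equiv3$ mod $7$, $N'=7$ (as $49\equiv1$ mod $16$), and $P=7\cdot23=161\equiv1$ mod $8$. So $e$ has cyclic pattern $++++----$, and the row signs are as in Step 1. Hence every embedded $K(7,19,4,\phi)$ is the closure of a conjugate of $w_4^{\pm1}$ and is not fibered. By Lemma 3(i) every embedded $K(7,4,19,\phi)$ is a mirror image of such a knot, hence not fibered. By Lemma 3(ii) for $(7,4,19)$, with $2qN=2\cdot19\cdot7=266$,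 every embedded $K(7,270,19,\phi)$ is not fibered. Here $\gcd(7,270\cdot19)=1$, so embedded phases exist; $\gcd(270,19)=1$; and $270,19>7$. This proves Theorem A. $\square$

## 8. The family $N\equiv3$ (mod 4)

The matrix $M$ of Section 7 is the first member of a family with leading coefficient $\frac{N+1}4$. Let $n=2m+1$ with $m\ge1$, so $N=4m+3$, and let $(p,q)=((N-2)d,4d)$ with $\gcd(d,N)=1$, $4d>N$. As $N$ is odd, $\gcd(N,pq)=1$. Since $4d>N\ge7$, $d\ge2$ and $p\ge2N-4>N$. For instance $N=11$, $d=3$ gives $K(11,27,12)$.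

**Step 1: show that $\beta$ is conjugate to $w_4^{\pm d}$.** Modulo $N$, $c\equiv-\frac24\equiv-\frac12\equiv n$, since $2n=N-1$. So $\omega_l=\operatorname{sgn}\sin(\pi l-\frac{\pi l}N)=(-1)^{l-1}$. As $P=N'd(N+2)$, $e_i=\operatorname{sgn}\sin(\frac{\pi N'(N+2)i}4+\psi)$. Here $N'(N+2)\equiv1+2N'$ mod $8$, and $N'\equiv3$ mod $4$ because $N\equiv3$ mod $4$, so $N'(N+2)\equiv-1$ mod $8$. With $2q=8d$ indices, the pattern is $(++++----)^d$.

The row signs are $G_{2i-1}=G_{2i}=(-1)^{i-1}$. For even rows this is the formula for $\omega_i$. Row $N-2l=2(n-l+1)-1$ carries $\omega_l=(-1)^{l-1}$, and the formula asks for $(-1)^{n-l}$, which is the same as $n$ is odd. So $\beta$ is conjugate to $w_4^{\pm d}$, and (2) holds with $K=\operatorname{diag}(\kappa_i)=\operatorname{diag}(1,s,1,s,\dots,1)$.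

**Step 2: write out $M$.** Put $\theta_i=t\kappa_i^2$, which is $t$ for $i$ odd and $s$ for $i$ even; note $t\kappa_i\kappa_{i+1}=1$. The matrix $S=LKL^T$ is symmetric tridiagonal with $S_{ii}=\kappa_i+\kappa_{i-1}$ ($\kappa_0:=0$) and $S_{i,i+1}=\kappa_i$. Since $KL$ has entries $\kappa_j$ at $(j,j)$ and $\kappa_{j+1}$ at $(j+1,j)$, we have $(S\,KL)_{ij}=S_{ij}\kappa_j+S_{i,j+1}\kappa_{j+1}$, where the second term is omitted for $j=n$. The matrix $K^2L+LK^2$ has $2\kappa_i^2$ at $(i,i)$ and $\kappa_i^2+\kappa_{i-1}^2$ at $(i,i-1)$. Hence, before multiplication by $t$, the entries of $M$ are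
- $(i,i+1)$: $\kappa_i\kappa_{i+1}$;
- $(i,i)$: $(\kappa_i+\kappa_{i-1})\kappa_i+[i<n]\kappa_i\kappa_{i+1}-2\kappa_i^2=\kappa_{i-1}\kappa_i+[i<n]\kappa_i\kappa_{i+1}-\kappa_i^2$;
- $(i,i-1)$: $\kappa_{i-1}^2+(\kappa_i+\kappa_{i-1})\kappa_i-\kappa_i^2-\kappa_{i-1}^2=\kappa_{i-1}\kappa_i$;
- $(i,i-2)$: $\kappa_{i-1}^2$.

Multiplying by $t$,
$$M_{i,i+1}=M_{i,i-1}=1,\quad M_{ii}=[i>1]+[i<n]-\theta_i,\quad M_{i,i-2}=\theta_{i-1},\quad\text{others }0 .$$

**Step 3: find the leading coefficient by rescaling.** We rescale rows and columns so that the matrix has a limit as $t\to\infty$. Multiply row $2j$ by $t^{-j}$ and column $2j$ by $t^{j}$ ($1\le j\le m$). Multiply row $2j+1$ by $t^{-1-j}$ and column $2j+1$ by $t^{j}$ ($0\le j\le m$). The determinant gets multiplied by $t^{-(m+1)}$. The entries become as follows.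

- Row $2j+1$: the diagonal entry $([\cdot]+[\cdot]-t)t^{-1}$ tends to $-1$. The entry in column $2j+2$ (if $j<m$) is $t^{-1-j}t^{j+1}=1$. The entry in column $2j$ is $t^{-1}$ and the one in column $2j-1$ is $s\,t^{-1-j}t^{j-1}=t^{-3}$; both tend to $0$.
- Row $2j$: the diagonal entry $2-s$ tends to $2$. The entry in column $2j+1$ is $1$. The one in column $2j-1$ is $t^{-1}\to0$. The one in column $2j-2$ (if $j\ge2$) is $t\cdot t^{-j}t^{j-1}=1$.

In the limit matrix add row $2j+1$ to row $2j$ for each $1\le j\le m$. This removes the entry of row $2j$ in column $2j+1$ and adds $1$ in column $2j+2$ when $j<m$. Now even rows live in even columns only, and odd rows restricted to odd columns form $-I_{m+1}$. So the limit determinant is $(-1)^{m+1}$ times the $m\times m$ tridiagonal determinant with $2$ on the diagonal and $1$ beside it. The latter satisfies $\Delta_k=2\Delta_{k-1}-\Delta_{k-2}$ with $\Delta_0=1,\Delta_1=2$, so it equals $m+1$.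

**Step 4: conclude.** $\det M$ has leading coefficient $\pm(m+1)=\pm\frac{N+1}4$, of absolute value at least $2$. Lemma 5(ii) and Lemma 4 show that every embedded $K(N,p,q,\phi)$ is non-fibered. For $m=1$ we recover the coefficient $2$ of $2t^2-3t+2$. $\square$

## 9. Composite $N$: long runs and cyclotomic norms

We now keep all row signs equal and let the time runs be long. Let $N=km$ be odd, $k$ prime, $m\ge3$, $q=N+1$, $p>N$, $p\equiv1\ (N)$, $p\equiv-k\ (2q)$. As $\gcd(N,2q)=\gcd(N,2N+2)=1$, infinitely many such $p$ exist. Clearly $\gcd(N,pq)=1$. For example $N=9$, $k=m=3$, $q=10$, $p=37$.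

**Step 1: determine the time runs.** Here $c\equiv1$, so all $\omega_l=+$, and we take all $G_r=+$. Since $q$ is even, $q^2\equiv0$ mod $2q$, so $N^2=(q-1)^2\equiv1$ mod $2q$ and $N'\equiv N$ mod $2q$. Hence
$$P\equiv(q-1)(q-k)=q^2-q(k+1)+k\equiv k\pmod{2q},$$
because $k$ is odd. Thus $e_i=\operatorname{sgn}\sin(\frac{\pi ki}q+\psi)$. As $k$ is odd, $e_{i+q}=-e_i$, so exactly $q$ of the $2q$ signs are $+$. The sign changes at points spaced $q/k=m+\frac1k$ apart, none of them an integer. So there are $2k$ runs, each consisting of the integers in an interval of length $m+\frac1k$ with non-integral endpoints; runs have length $m$ or $m+1$. The total length is $2q=2km+2$, so two runs have length $m+1$ and $2k-2>0$ runs have length $m$. All run lengths are $<N$.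

**Step 2: split the Burau matrices into $2\times2$ blocks.** In (1), $K_o=K_e=I$ and $T_o=T_e=tI$, $X=L$, $Y=tL^T$. By Lemma 6, the matrices $A$ and $B$ preserve each plane $\langle a_j,b_j\rangle$, with $a_j$ in the $o$-coordinates and $b_j$ in the $\epsilon$-coordinates, and act on it by
$$A=\begin{pmatrix}-t&\mu\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\t\mu&-t\end{pmatrix},\qquad \mu=\mu_j .$$
So $\det(I-\Psi(\beta))=\prod_j\det(I-\beta_{\mu_j})$, where $\beta_\mu$ is the corresponding word in these matrices. Each $\mu_j$ is an algebraic integer.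

**Step 3: turn the alternation of $A$ and $B$ into powers of one matrix.** Put $D=\begin{pmatrix}0&1\\t&0\end{pmatrix}$, so $D^2=tI$. Direct multiplication gives $DAD^{-1}=B$, hence $DBD^{-1}=A$, and $AD=t\Sigma$ with $\Sigma=\begin{pmatrix}\mu&-1\\1&0\end{pmatrix}$. Also
$$D^{-1}A=t^{-1}DA=t^{-1}D(AD)D^{-1}=D\Sigma D^{-1},\qquad\text{so}\qquad A^{-1}D=D\Sigma^{-1}D^{-1}.$$
Rotate the word cyclically to start at a $+$ run, and conjugate by $D$ if its first letter is $B^{\pm1}$. Then the $i$-th letter is $D^iA^{\varepsilon_i}D^{-i}$ with signs $\varepsilon_i$, and $\beta_\mu$ is conjugate to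
$$\prod_{i=0}^{2q-1}D^iA^{\varepsilon_i}D^{-i}=\Big(\prod_{i=0}^{2q-1} A^{\varepsilon_i}D\Big)D^{-2q}=\prod_{i=1}^{k}\Sigma^{\ell_i}\,D\,\Sigma^{-\ell_i'}D^{-1},$$
where $\ell_i,\ell_i'$ are the lengths of the $+$ and $-$ runs. The $q$ factors $t$ coming from $AD=t\Sigma$ cancel $D^{-2q}=t^{-q}$.

**Step 4: read off the top coefficient of a block.** Put $U_a=\sin((a+1)\frac{\pi j}N)/\sin\frac{\pi j}N$. Then $U_{-1}=0$, $U_0=1$, $U_{a+1}=\mu U_a-U_{a-1}$, so for $a\ge-1$ it is an integer polynomial in $\mu_j$. By induction on $\ell\ge1$, using this recursion,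
$$\Sigma^{\ell}=\begin{pmatrix}U_\ell&-U_{\ell-1}\\U_{\ell-1}&-U_{\ell-2}\end{pmatrix}.$$
Since $\det\Sigma=1$, $\Sigma^{-\ell'}=\begin{pmatrix}-U_{\ell'-2}&U_{\ell'-1}\\-U_{\ell'-1}&U_{\ell'}\end{pmatrix}$, and conjugation by $D$ sends $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ to $\begin{pmatrix}d&sc\\tb&a\end{pmatrix}$. So
$$D\Sigma^{-\ell'}D^{-1}=\begin{pmatrix}U_{\ell'}&-sU_{\ell'-1}\\tU_{\ell'-1}&-U_{\ell'-2}\end{pmatrix}.$$
Each factor $\Sigma^{\ell_i}D\Sigma^{-\ell'_i}D^{-1}$ has degree at most $1$ in $t$, and its $t$-coefficient is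
$$\begin{pmatrix}-U_{\ell_i-1}U_{\ell_i'-1}&0\\-U_{\ell_i-2}U_{\ell_i'-1}&0\end{pmatrix}.$$
A product of such matrices has zero second column and $(1,1)$ entry the product of the $(1,1)$ entries. So the $t^k$-coefficient of $\operatorname{tr}\beta_\mu$ is $\prod_i(-U_{\ell_i-1}U_{\ell'_i-1})$, and no higher powers occur. Since $\det\beta_\mu=1$, $\det(I-\beta_\mu)=2-\operatorname{tr}\beta_\mu$. For $j=1$ its top coefficient is therefore
$$\pm\prod_{\text{runs }\ell}\frac{\sin(\ell\pi/N)}{\sin(\pi/N)}\ne0,\tag{4}$$
nonzero because every run length satisfies $1\le\ell<N$. This is a product of algebraic integers, one of which is $\rho=\frac{\sin(m\pi/N)}{\sin(\pi/N)}$.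

**Step 5: $\rho$ is not a unit.** Let $\zeta=e^{2\pi i/N}$. Up to a root of unity $\rho=\frac{1-\zeta^m}{1-\zeta}$. The norm of $1-\zeta$ from $\mathbb Q(\zeta)$ to $\mathbb Q$ is $\Phi_N(1)$, where $\Phi_N$ is the $N$-th cyclotomic polynomial: it equals $k$ if $N$ is a power of $k$, and $1$ if $N$ is not a prime power. (As $k\mid N$, no other prime power is possible.) As $\zeta^m$ is a primitive $k$-th root of unity, the norm of $1-\zeta^m$ is $k^{\varphi(N)/\varphi(k)}$, with Euler's $\varphi$. Write $N=k^ar$ with $k\nmid r$; then $\varphi(N)/\varphi(k)=k^{a-1}\varphi(r)$. If $a\ge2$ this is at least $k\ge3$. If $a=1$, then $r=m\ge3$ and $\varphi(r)\ge2$. In all cases the exponent is at least $2$, so the norm of $\frac{1-\zeta^m}{1-\zeta}$ is divisible by $k$, and $\rho$ is not a unit.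

**Step 6: conclude.** If $K$ were fibered, the top coefficient of $\det(I-\Psi(\beta))$ would be $\pm1$, by Lemma 4 with $d=1$. It is the product of the top coefficients of the $n$ factors $\det(I-\beta_{\mu_j})$; these factors are nonzero because $\Delta_K\neq0$, and their coefficients are algebraic integers. A product of algebraic integers equal to $\pm1$ consists of units, so (4) would be a unit, and so would its divisor $\rho$. This contradicts Step 5. $\square$

**Remark (why this stops at primes).** Suppose $N$ is prime, the row signs are equal, as many time signs are $+$ as $-$, and all runs are shorter than $N$. Steps 2–4 apply unchanged and give for each block $j$ the top coefficient $\pm\prod_\ell\frac{\sin(\ell\pi j/N)}{\sin(\pi j/N)}$. Up to roots of unity its factors are $\frac{1-\zeta^{\ell j}}{1-\zeta^j}$, quotients of conjugate elements of norm $N$ whose value is an algebraic integer, so they have norm $1$ and are units. The top coefficient of $\det(I-\Psi(\beta))$ is then an integer that is a unit, that is, $\pm1$,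 and no contradiction arises. For primes $N\equiv1$ mod $4$ we return to mixed row signs.

## 10. Primes $N\equiv1$ (mod 4), $N\ge13$

We aim for a power of $w_3$, whose divisor $\det(XY-T_o)$ is a tridiagonal determinant, and choose row signs for which it can be followed row by row.

**Step 1: choose the row signs.** If $N=13$ let $C=4$. Otherwise let $C$ be an integer with $N/6<C<N/5$. Such an integer exists: $C=3$ for $N=17$, $C=5$ for $N=29$, and for $N\ge37$ the interval has length $N/30>1$. For $1\le r\le 2n$ put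
$$F_r=\operatorname{sgn}\sin\frac{\pi rC}N\neq0,\qquad G_r=F_r\ (r\text{ odd}),\qquad G_r=-F_r\ (r\text{ even}).$$
The signs are nonzero because $N$ is prime and $r,C<N$.

**Step 2: choose $(p,q)$.** Let $\gcd(d,N)=1$, $3d>N$, $q=3d$, $p=dp_0>N$, with $p_0\equiv3C\ (N)$ and $p_0+3\equiv NP_0\ (6)$, where $P_0=1$ if $C$ is even and $P_0=2$ if $C$ is odd. Since $\gcd(N,6)=1$, infinitely many such $(p,q)$ exist. We have $\gcd(N,pq)=1$, because $3C\not\equiv0$ mod $N$, and $c\equiv dp_0(3d)^{-1}\equiv C$. For example, $N=13$, $C=4$, $p_0=64$, $d=5$ gives $K(13,320,15)$: $64\equiv12$ mod $13$ and $67\equiv1\equiv13$ mod $6$.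

**Step 3: show that $\beta$ is conjugate to $w_3^{\pm d}$.** As $P=N'd(p_0+3)$ and $NN'\equiv1$ mod $6$, we have $N'(p_0+3)\equiv P_0$ mod $6$, hence $e_i=\operatorname{sgn}\sin(\frac{\pi P_0i}3+\psi)$ for $0\le i<6d$. Also $\omega_l=F_{2l}$, and $F_{N-2l}=\operatorname{sgn}\sin(\pi C-\frac{2\pi lC}N)$ equals $-\omega_l$ if $C$ is even and $\omega_l$ if $C$ is odd.

- *$C$ even.* Then $e$ has pattern $(+++---)^d$. Row $2l$ carries $\omega_l=F_{2l}=-G_{2l}$, and row $N-2l$ carries $\omega_l=-F_{N-2l}=-G_{N-2l}$. So the row signs are $-G$ on all rows.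
- *$C$ odd.* Row $2l$ carries $F_{2l}=-G_{2l}$, and row $N-2l$ carries $F_{N-2l}=G_{N-2l}$. Since even rows occur exactly at $i$ of one parity, at each time the exponents are $\pm(-1)^ie_iG$ with a global sign. And $(-1)^ie_i=\operatorname{sgn}\sin(\frac{2\pi i}3+\pi i+\psi)=\operatorname{sgn}\sin(-\frac{\pi i}3+\psi)$ has pattern $(+++---)^d$.

A global sign only shifts the cyclic pattern. In both cases, with $A,B$ formed from $G$, $\beta$ is conjugate to $w_3^{\pm d}$.

**Step 4: turn the divisor into a recursion.** By (1), $XY-T_o=K_oJ$ with $J=t(LK_eL^T-K_o)$, and $\det K_o$ is a unit. The matrix $J$ is symmetric tridiagonal with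
$$J_{ii}=\lambda_i+\lambda_{i-1}-\nu_i,\quad J_{i,i+1}=\lambda_i,\qquad \lambda_i=t\kappa_{2i}\ (\text{a unit}),\quad\lambda_0=0,\quad\nu_i=t\kappa_{2i-1}.$$
Define $h_1=1$, $\mathsf K_0=0$, $\mathsf K_i=\mathsf K_{i-1}-\nu_ih_i$, $h_{i+1}=h_i+\mathsf K_i/\lambda_i$. The leading principal minors of $J$ satisfy $D_i=J_{ii}D_{i-1}-\lambda_{i-1}^2D_{i-2}$, $D_0=1$. We claim $D_i=h_{i+1}\prod_{j\le i}\lambda_j$. Substituting this and dividing by $\prod_{j\le i-1}\lambda_j$, the recursion says
$$\lambda_i(h_{i+1}-h_i)=\lambda_{i-1}(h_i-h_{i-1})-\nu_ih_i,$$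
that is, $\mathsf K_i=\mathsf K_{i-1}-\nu_ih_i$, since $\mathsf K_i=\lambda_i(h_{i+1}-h_i)$; for $i=1$ the terms with $\lambda_0=0$ drop out. So $\det(XY-T_o)\doteq f:=h_{n+1}$.

In terms of $F$: for $r=2i-1$ we have $\nu_i=t$ if $F_r=+$ and $\nu_i=1$ if $F_r=-$. For $r=2i$ we have $G_r=-F_r$, so $\lambda_i=1$ if $F_r=+$ and $\lambda_i=t$ if $F_r=-$. Hence: start with $(h,\mathsf K)=(1,0)$, process rows $r=1,\dots,2n$ by
$$r\text{ odd: }\mathsf K\leftarrow\mathsf K-\begin{cases}t\,h&F_r=+\\h&F_r=-\end{cases}\qquad r\text{ even: }h\leftarrow h+\begin{cases}\mathsf K&F_r=+\\s\,\mathsf K&F_r=-\end{cases}\tag{5}$$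
and $f$ is the final $h$. By Lemma 5(i) and Lemma 4 it suffices to show that $f$ has an extreme coefficient $\neq\pm1$.

**Step 5: the case $N=13$, $C=4$.** Here $F=(+++---+++---)$, and rows $1,\dots,12$ give successively
$$\begin{aligned}
&\mathsf K=-t;\quad h=1-t;\quad \mathsf K=t^2-2t;\quad h=-1;\quad \mathsf K=t^2-2t+1;\quad h=t-3+s;\\
&\mathsf K=t;\quad h=2t-3+s;\quad \mathsf K=-2t^2+4t-1;\quad h=1;\quad \mathsf K=-2t^2+4t-2;\quad h=5-2t-2s.
\end{aligned}$$
So $f\doteq2t^2-5t+2$, and these knots are not fibered.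

**Step 6: block structure for $N\ge17$.** The sign sequence $F$ consists of $C$ blocks $\{r:\beta N/C<r<(\beta+1)N/C\}$, $0\le\beta<C$, alternating $+,-,+,\dots$. As $5<N/C<6$ and $\gcd(C,N)=1$, the interior endpoints are not integers, so every interior block has length $5$ or $6$. The first block is $\{1,\dots,5\}$, and by $r\mapsto N-r$ the last block also has length exactly $5$. Note $C\ge3$.

We follow the highest power of $s$ in $h$ and $\mathsf K$, that is, the lowest power of $t$. Let $O(s^j)$ denote Laurent polynomials of degree $\le j$ in $s$, and write $x\sim\alpha s^k$ for $x=\alpha s^k+O(s^{k-1})$, $\alpha\ne0$. Consider two states: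
$$(E):\ h\sim\alpha s^k,\ \mathsf K\sim\alpha s^{k-1};\qquad (O):\ h\sim\alpha s^k,\ h+\mathsf K=O(s^{k-1}).$$
State $(E)$ will always occur after an even row, and $(O)$ after an odd row. We show that in every $-$ block, after at most two rows, we are in one of them with $|\alpha|=2$.

**Step 7: inside a $-$ block the states persist.** An odd row turns $(E)$ into $(O)$ with the same $\alpha,k$: the new $\mathsf K$ is $\mathsf K-h$, so $h+\mathsf K_{new}=\mathsf K_{old}=O(s^{k-1})$. An even row turns $(O)$ into $(E)$ with $(-\alpha,k+1)$: here $\mathsf K\sim-\alpha s^k$ and $h_{new}=h+s\mathsf K\sim-\alpha s^{k+1}$.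

**Step 8: the first block produces $\alpha=-2$.** Rows $1$–$5$, all $+$, give $\mathsf K=-t$, $h=1-t$, $\mathsf K=-2t+t^2$, $h=1-3t+t^2$, $\mathsf K=-3t+4t^2-t^3$. Row 6 $(-)$ gives $h=1-3t+t^2-3+4t-t^2=-2+t$. Row 7 $(-)$ gives $\mathsf K=2-4t+4t^2-t^3$. Now $h\sim-2$ and $h+\mathsf K=-3t+4t^2-t^3=O(s^{-1})$. This is state $(O)$ with $\alpha=-2$, $k=0$.

**Step 9: cross a $+$ block.** Suppose first that the preceding $-$ block ended in $(E)$. Its last row is even, so the $+$ block starts with an odd row. Successive rows give: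
- odd: $\mathsf K\leftarrow\mathsf K-th=O(s^{k-2})$, since both terms have leading term $\alpha s^{k-1}$;
- even: $h\sim\alpha s^k$;
- odd: $\mathsf K\sim-\alpha s^{k-1}$;
- even: $h\sim\alpha s^k$;
- odd: $\mathsf K\sim-2\alpha s^{k-1}$ (a block of length 5 ends here);
- even: $h\sim\alpha s^k$ (a block of length 6 ends here).

In both cases the block ends with $h\sim\alpha s^k$, $\mathsf K\sim-2\alpha s^{k-1}$.

Suppose next that the preceding $-$ block ended in $(O)$. The $+$ block starts with an even row, with $\mathsf K\sim-\alpha s^k$. Successive rows give: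
- even: $h\leftarrow h+\mathsf K=O(s^{k-1})$;
- odd: $\mathsf K\sim-\alpha s^k$, since $th=O(s^{k-2})$;
- even: $h\sim-\alpha s^k$;
- odd: $\mathsf K\sim-\alpha s^k$, since $th=O(s^{k-1})$;
- even: $h\sim-2\alpha s^k$ (a block of length 5 ends here);
- odd: $\mathsf K\sim-\alpha s^k$, since $th=O(s^{k-1})$ (a block of length 6 ends here).

In both cases the block ends with $h\sim-2\alpha s^k$, $\mathsf K\sim-\alpha s^k$.

**Step 10: enter the next $-$ block.** There are four cases, according to the end of the $+$ block and the parity of the next row.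
- From $h\sim\alpha s^k$, $\mathsf K\sim-2\alpha s^{k-1}$, even row first: $h+s\mathsf K\sim-\alpha s^k$, and $\mathsf K=O(s^{k-1})$. Then an odd row gives $h+\mathsf K_{new}=\mathsf K_{old}=O(s^{k-1})$: state $(O)$ with $-\alpha$.
- From $h\sim\alpha s^k$, $\mathsf K\sim-2\alpha s^{k-1}$, odd row first: $h+\mathsf K_{new}=\mathsf K_{old}=O(s^{k-1})$: state $(O)$ with $\alpha$.
- From $h\sim-2\alpha s^k$, $\mathsf K\sim-\alpha s^k$, odd row first: $\mathsf K-h\sim\alpha s^k$. Then an even row gives $h\sim\alpha s^{k+1}$: state $(E)$ with $(\alpha,k+1)$.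
- From $h\sim-2\alpha s^k$, $\mathsf K\sim-\alpha s^k$, even row first: $h\sim-\alpha s^{k+1}$ and $\mathsf K\sim-\alpha s^k$: state $(E)$ with $(-\alpha,k+1)$.

So $|\alpha|=2$ is preserved. After at most two rows of each $-$ block we are in state $(E)$ or $(O)$, and by Step 7 this persists to the end of the block, since blocks have at least $5$ rows.

**Step 11: read off $f$.** The last row processed is $2n$, which is even.

- If $C$ is even, the last block is a $-$ block ending after an even row, in state $(E)$, and $f=h\sim\pm2s^k$.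
- If $C$ is odd, the last block is a $+$ block of length $5$ ending in an even row. So it starts with an even row, the preceding $-$ block ended in $(O)$, and by Step 9 $f=h\sim-2\alpha s^k=\pm4s^k$.

In either case the lowest coefficient of $f$ in $t$ is $\pm2$ or $\pm4$. By Lemma 5(i) and Lemma 4 every embedded $K(N,p,q,\phi)$ with these parameters is non-fibered. This is case 3 of Theorem B; together with Sections 8 and 9 it completes the proof of Theorem B. $\square$
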